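\title{A locally finite transitive graph all of whose automorphisms fix a vertex}

\begin{abstract}
We show that there is an infinite, connected, locally finite, vertex-transitive graph each of whose automorphisms fixes a vertex. The main tool is a realization theorem: if $G$ is a finitely generated group whose nontrivial conjugacy classes are infinite and $H$ is a finite subgroup of $G$, then the coset space $G/H$ carries a connected locally finite graph whose full automorphism group is $G$. Applied to an infinite $2$-generated group of prime exponent $p$ with exactly $p$ conjugacy classes, it gives the graph. We also describe all pairs (automorphism group, vertex stabilizer) that occur when the automorphism group is countable.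
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are simple, loopless and undirected, and groups act on them by automorphisms. A graph is \emph{nice} if it is non-empty, connected and locally finite (every vertex has finitely many neighbors), and \emph{transitive} if its automorphism group acts transitively on its vertices. A graph is \emph{rotarily transitive} if some group acts on it transitively in such a way that every group element fixes at least one vertex. It is \emph{strongly rotarily transitive} if it is transitive and every one of its automorphisms fixes at least one vertex. In the first case every vertex can be carried to every other using ``rotations'' only; in the second case there are no symmetries other than rotations.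

These conditions have a group-theoretic form. If $G$ acts transitively on a set $V$ and $H$ is the stabilizer of a point $o$, then $gH\mapsto go$ identifies $G/H$ with $V$, and the stabilizer of $go$ is $gHg^{-1}$. Hence the action is faithful if and only if $\bigcap_{g}gHg^{-1}=1$, and every element of $G$ fixes a point if and only if
\begin{equation}\label{eq:cover}
G=\bigcup_{g\in G}gHg^{-1}.
\end{equation}
For finite groups a count shows that \eqref{eq:cover} forces $H=G$.

\begin{lemma}[Jordan]\label{lem:jordan}
A finite group $F$ is not the union of the conjugates of a proper subgroup $K$.
\end{lemma}

\begin{proof}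
The conjugate $fKf^{-1}$ depends only on the coset $fK$, so there are at most $[F:K]$ conjugates, and they all contain $1$. Their union has at most $[F:K](|K|-1)+1=|F|-[F:K]+1<|F|$ elements.
\end{proof}

Applying the lemma to the image of the acting group in the symmetric group of the vertex set, one sees that a finite rotarily transitive graph has exactly one vertex. For infinite groups the count breaks down: $\mathrm{GL}_2(\mathbb C)$ acts transitively on the set of lines through the origin of $\mathbb C^2$, and every matrix fixes a line because it has an eigenvector. The complete graph on this set of lines is therefore rotarily transitive. It is not strongly rotarily transitive, since every permutation of its vertices is an automorphism. This is the gap between the two notions: the full automorphism group can be larger than the group one started from, and the extra automorphisms may have no fixed vertex.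

It is known that there is a nice infinite rotarily transitive graph, and that for every integer $k\ge2$ there is an infinite strongly rotarily transitive connected graph with countably many vertices and diameter $k$; the latter graphs are not locally finite. The problem we solve is posed in \cite{Martineau}.

\medskip
\noindent\textbf{Question.} \emph{Is there a nice infinite strongly rotarily transitive graph?}
\medskip

The familiar examples suggest that there is none. A Cayley graph of a nontrivial group is never strongly rotarily transitive, because nontrivial translations fix no vertex; this covers the lattices $\mathbb Z^d$ and the regular trees of finite degree $d\ge1$, which are Cayley graphs of free products of $d$ groups of order $2$. Local finiteness is also a strong constraint. An automorphism of a nice graph that fixes $o$ permutes each of the finite spheres around $o$, so all its orbits are finite. In the graph we are looking for, automorphisms move a vertex arbitrarily far, yet none of them has an infinite orbit. If moreover the stabilizer $H$ is finite, then by \eqref{eq:cover} every automorphism has order dividing $|H|$ and the infinite group $\operatorname{Aut}(X)$ has at most $|H|$ conjugacy classes.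 Nevertheless the answer is positive.

\begin{theorem}\label{thm:main}
There is a nice infinite strongly rotarily transitive graph. More precisely, for every sufficiently large prime $p$ there is such a graph whose automorphism group is a $2$-generated infinite simple group of exponent $p$, with vertex stabilizers cyclic of order $p$.
\end{theorem}

Here a group has \emph{exponent $p$} if $g^p=1$ for all its elements $g$. Two things are needed: an infinite finitely generated group satisfying \eqref{eq:cover} with $H$ finite, and a graph on $G/H$ with no automorphisms other than the elements of $G$. We take the group from the literature; the following theorem is the only external input, and it is used only in the proof of Theorem~\ref{thm:main}.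

\begin{theorem}[S.~V.~Ivanov; {\cite[Theorem 41.2]{Olshanskii}}]\label{thm:ivanov}
For every sufficiently large prime $p$ there is an infinite $2$-generated group of exponent $p$ with exactly $p$ conjugacy classes.
\end{theorem}

The graph is provided by a general realization theorem, whose proof is the main part of the paper. A group is \emph{ICC} if it is infinite and every conjugacy class other than $\{1\}$ is infinite. Since the conjugacy class of $c$ is in bijection with $G/C_G(c)$, where $C_G(c)$ is the centralizer of $c$, an infinite group is ICC exactly when $C_G(c)$ has infinite index for every $c\ne1$.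

\begin{theorem}\label{thm:realize}
Let $G$ be a finitely generated ICC group and $H\le G$ a finite subgroup. There is a connected locally finite graph $X$ with vertex set $G/H$ such that $G$, acting by left translations, acts faithfully and $\operatorname{Aut}(X)=G$. Moreover, given any locally finite $G$-invariant graph $Y$ on $G/H$, one can choose $X$ with $E(Y)\subseteq E(X)$.
\end{theorem}

For $H=1$ this says that every finitely generated ICC group has a locally finite Cayley graph whose only automorphisms are the translations. The same theorem shows that, when stabilizers are finite, the evident necessary conditions on $(G,H)$ are sufficient.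

\begin{theorem}\label{thm:classify}
Let $G$ be a group and $H\le G$ a finite subgroup. The following are equivalent.
\begin{enumerate}
\item[(1)] There is a nice infinite strongly rotarily transitive graph $X$ and an isomorphism $\operatorname{Aut}(X)\cong G$ carrying some vertex stabilizer to $H$.
\item[(2)] $G$ is infinite and finitely generated, $\bigcap_{g\in G}gHg^{-1}=1$, and $G=\bigcup_{g\in G}gHg^{-1}$.
\end{enumerate}
Moreover, a nice transitive graph has finite vertex stabilizers if and only if its automorphism group is countable.
\end{theorem}

Thus Theorem~\ref{thm:classify} describes exactly the groups $\operatorname{Aut}(X)$, with their stabilizers, for the nice infinite strongly rotarily transitive graphs $X$ with countable automorphism group.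

The proof of Theorem~\ref{thm:realize} has two steps. Color each pair of vertices of $G/H$ by its $G$-orbit. First we find finitely many colors such that every permutation of $G/H$ preserving them lies in $G$ (Section~\ref{sec:rigid}). Then we build an uncolored graph in which the color of an edge can be read off from the number of triangles containing it (Section~\ref{sec:encode}). Both steps choose group elements ``in general position'', and the ICC hypothesis is what makes such choices possible (Section~\ref{sec:negligible}). Section~\ref{sec:example} carries out both steps by hand in the free group of rank two.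

\section{Colors and invariant graphs on $G/H$}\label{sec:colors}

Let $G$ be a group, $H$ a finite subgroup, and $o=H\in G/H$. For $g\in G$ put
\[
[g]=HgH\cup Hg^{-1}H .
\]
The sets $[g]$ partition $G$, since they are the orbits of the maps $x\mapsto hxh'$ $(h,h'\in H)$ and $x\mapsto x^{-1}$, and $[1]=H$. A \emph{color} is a set $[g]$ with $g\notin H$; it has at most $2|H|^2$ elements. A subset $D\subseteq G\setminus H$ is a union of colors exactly when $D=HDH=D^{-1}$.

The color of a pair of distinct vertices $xH,yH$ is $[x^{-1}y]$. It does not change when $x,y$ are replaced by $xh,yh'$, when they are exchanged, or when they are replaced by $gx,gy$. Conversely, every pair of color $[b]$ is a translate of $\{o,bH\}$: after exchanging $x$ and $y$ if necessary we have $x^{-1}y=hbh'$ with $h,h'\in H$, and then $\{xH,yH\}=xh\{o,bH\}$. So colors are the $G$-orbits of unordered pairs of vertices. A permutation $\varphi$ of $G/H$ \emph{preserves} the color $[b]$ if, for all distinct vertices $u,v$, the pair $\{u,v\}$ has color $[b]$ if and only if $\{\varphi(u),\varphi(v)\}$ has. The permutations preserving each color of a given family form a group that contains the translations by $G$.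

For a finite union of colors $D$, let $X_D$ be the graph on $G/H$ whose edges are the pairs with color contained in $D$; thus $xH\sim yH$ if and only if $x^{-1}y\in D$. It is $G$-invariant, and every vertex has $|D|/|H|$ neighbors. It is connected if $D$ generates $G$: for $g=d_1\cdots d_n$ with $d_i\in D$, the vertices $o,\ d_1H,\ d_1d_2H,\dots,gH$ form a walk. Every locally finite $G$-invariant graph $Y$ on $G/H$ is of this form, with $D=D_Y=\{g: gH\sim o\text{ in }Y\}$. For $H=1$ the colors are the sets $\{g,g^{-1}\}$ and the connected graphs $X_D$ are the locally finite Cayley graphs of $G$.

If $G$ is ICC, it acts faithfully on $G/H$: the kernel is a normal subgroup contained in $H$, so its elements have finite conjugacy classes and it is trivial. We then regard $G$ as a group of permutations of $G/H$.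

Some hypothesis beyond faithfulness is needed in Theorem~\ref{thm:realize}. If $G=\mathbb Z^d$ and $H=1$, the map $g\mapsto g^{-1}$ preserves every color, so it is an automorphism of every $X_D$, and it is not a translation. A color does not remember the direction from $x$ to $xg$, and in an abelian group nothing can recover it.

\section{An example: the free group of rank two}\label{sec:example}

Let $G$ be the free group on $a,b$, and $H=1$. This group is ICC: an element $w\neq1$ is not a power of some $x\in\{a,b\}$, so $w=x^iw'x^j$ with $w'$ a non-empty reduced word that neither begins nor ends with $x^{\pm1}$, and the conjugates $x^{n+i}w'x^{j-n}$ are pairwise distinct.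

\subsection*{Three colors give rigidity}
Let $\varphi$ be a permutation of $G$ that fixes $1$ and preserves $[a]$, $[b]$ and $[ab]$. The colors $[a]$ and $[b]$ alone only give $\varphi(a)\in\{a,a^{-1}\}$ and $\varphi(b)\in\{b,b^{-1}\}$. The third color closes the triangle $1,a,ab$, whose sides have colors $[a]$, $[b]$, $[ab]$. Its image satisfies $\varphi(ab)\in\{ab,b^{-1}a^{-1}\}$ and $\varphi(a)^{-1}\varphi(ab)\in\{b,b^{-1}\}$. The four candidates for this product are
\[
a^{-1}\cdot ab=b,\qquad a^{-1}\cdot b^{-1}a^{-1},\qquad a\cdot ab,\qquad a\cdot b^{-1}a^{-1},
\]
and only the first lies in $[b]$. (In $\mathbb Z^2$ the last one equals $b^{-1}$; this is the inversion of Section~\ref{sec:colors}.) So $\varphi(a)=a$, and $\varphi(a^{-1})=a^{-1}$ by injectivity. The pair $\{a^{-1},b\}$ has color $[ab]$ while $\{a^{-1},b^{-1}\}$ has color $[ab^{-1}]\neq[ab]$, so $\varphi(b)=b$ and then $\varphi(b^{-1})=b^{-1}$. If $\varphi$ fixes $g$, the same argument applied to $g^{-1}\varphi g$ shows that $\varphi$ fixes $ga^{\pm1}$ and $gb^{\pm1}$. Hence $\varphi=\mathrm{id}$, and the permutations preserving the three colors are exactly the translations.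

\subsection*{The graph forgets the colors}
Let $B=[a]\cup[b]\cup[ab]$. The endomorphism $\theta$ of $G$ with $\theta(a)=b$ and $\theta(b)=b^{-1}a^{-1}$ satisfies $\theta(ab)=a^{-1}$ and $\theta^3=\mathrm{id}$. It permutes the three colors cyclically, so it is an automorphism of $X_B$ that fixes $1$ and is not a translation. For an edge $e$ let $\tau(e)$ be the number of common neighbors of its endpoints, that is, the number of triangles containing $e$. Among $z\in B$, only $z=ab$ has $a^{-1}z\in B$, so $\tau(\{1,a\})=1$, and by $\theta$ and translation $\tau(e)=1$ for every edge of $X_B$.

\subsection*{Marking a color by a triangle}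
To single out $[b]$ we erect one more triangle on each edge of that color. Take $q=a^3$, add $E=[q]\cup[q^{-1}b]=\{a^{3},a^{-3},a^{-3}b,b^{-1}a^3\}$, and consider $X_{B\cup E}$. In a triangle $x,y,z$ we have $x^{-1}y=(x^{-1}z)(z^{-1}y)$. The exponent sum of $a$ is $\pm3$ on $E$, at most $2$ in absolute value on $BB$, and $0$ or $\pm6$ on $EE$. So no triangle has exactly one side in $E$, no triangle has three, and if two sides are in $E$ the third is an element of $B$ with exponent sum $0$ in $a$, namely $b^{\pm1}$. The apex of a new triangle on $\{1,b\}$ is an element $z\in E$ with $b^{-1}z\in E$, and of the four elements of $E$ only $z=a^3$ qualifies. Thus the new triangles are the translates of $\{1,b,a^3\}$. Now $\tau=2$ on edges of color $[b]$ and $\tau=1$ on edges of color $[a]$ or $[ab]$. Also $\tau=1$ on the new edges, because a translate of $\{1,b,a^3\}$ has one side of color $[a^3]$ and one of color $[a^{-3}b]$, and no nontrivial translation fixes an edge, $G$ being torsion-free. Every automorphism of $X_{B\cup E}$ therefore preserves $[b]$.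

\medskip
The general proof repeats the last step a different number of times for each color. Two features are new. Word lengths and exponent sums are not available, so $q$ must be chosen by an abstract argument. And when $H\ne1$, fixing the vertex $o$ no longer forces a permutation to be trivial, since $H$ itself fixes $o$.

\section{Negligible subsets of ICC groups}\label{sec:negligible}

In this section $G$ is an ICC group. Every general-position requirement below asks an unknown $g\in G$ to avoid finitely many equations of the forms
\[
gcg^{-1}=d,\qquad g^{-1}cg=d,\qquad gcg=d,\qquad g^{-1}cg^{-1}=d .
\]
We need a family of subsets that contains the solution sets, is closed under finite unions, and does not contain $G$. The solution set of $gcg^{-1}=d$ is a coset of a centralizer, which suggests the following definition. A subset of $G$ is \emph{small} if it is contained in a finite union of cosets of subgroups of infinite index. Since $Kg=g(g^{-1}Kg)$, it does not matter whether left or right cosets are used, so finite unions, left and right translates and inverses of small sets are small. Finite sets are small, because the trivial subgroup has infinite index.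

\begin{lemma}[B.~H.~Neumann]\label{lem:neumann}
$G$ is not small.
\end{lemma}

\begin{proof}
Suppose that $G$ is covered by a finite list of left cosets of distinct subgroups $K_1,\dots,K_n$ of infinite index, with $n\ge1$ minimal among all such coverings. If $n=1$, then $K_1$ has finite index, which is false; so $n>1$. Some coset $gK_n$ is not in the list. It is disjoint from the listed cosets of $K_n$, so it is covered by the listed cosets of $K_1,\dots,K_{n-1}$. Translating on the left, every coset of $K_n$ is covered by finitely many cosets of $K_1,\dots,K_{n-1}$. Then so is $G$, against the minimality of $n$.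
\end{proof}

The equation $gcg=d$ says that $(gc)^2=dc$. When $dc=1$ its solution set is a translate of
\[
I=\{g\in G: g^2=1\},
\]
and no centralizer is at hand to contain it. We therefore enlarge the family. A subset of $G$ is \emph{negligible} if it is contained in the union of a small set and finitely many translates $fI$. The set $I$ is invariant under conjugation and inversion, so $Ic=c(c^{-1}Ic)=cI$ and $(fI)^{-1}=If^{-1}=f^{-1}I$. Hence finite unions, left and right translates and inverses of negligible sets are negligible. (In a group of odd exponent, such as the group of Theorem~\ref{thm:ivanov}, $I=\{1\}$ and negligible means small.)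

\begin{lemma}\label{lem:equations}
For $c,d\in G$ the following sets are negligible:
\begin{enumerate}
\item[(a)] $\{g: gcg^{-1}=d\}$ and $\{g: g^{-1}cg=d\}$, provided $c\neq1$;
\item[(b)] $\{g: gcg=d\}$ and $\{g: g^{-1}cg^{-1}=d\}$, with no restriction on $c$ and $d$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each item the second set is the inverse of the first, so we treat the first. (a) If $g_0$ is a solution, then $g$ is a solution if and only if $g_0^{-1}g$ commutes with $c$. So the set is empty or a coset of $C_G(c)$, which has infinite index because $G$ is ICC. (b) Put $e=dc$; the equation is $(gc)^2=e$. If $e\ne1$, then $gc$ commutes with its square $e$, and the set lies in $C_G(e)c^{-1}$. If $e=1$, the set is $Ic^{-1}=c^{-1}I$.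
\end{proof}

The enlarged family still misses $G$, because two distinct translates of $I$ meet in a small set.

\begin{lemma}\label{lem:notneg}
$G$ is not negligible.
\end{lemma}

\begin{proof}
Suppose $G=L\cup f_1I\cup\dots\cup f_nI$ with $L$ small. Choose $s\notin\{f_1,\dots,f_n\}$ and fix $i$; put $w=s^{-1}f_i\neq1$. For $x\in sI\cap f_iI$ let $y=f_i^{-1}x$. Then $y\in I$ and $wy=s^{-1}x\in I$. From $wywy=1$ and $y=y^{-1}$ we get $ywy^{-1}=w^{-1}$. The solutions $y$ of this equation form the empty set or a coset of $C_G(w)$, which has infinite index; so $sI\cap f_iI$ is small. Therefore $sI\subseteq L\cup\bigcup_i(sI\cap f_iI)$ is small. Then every translate of $I$ is small, and $G$ is small, contradicting Lemma~\ref{lem:neumann}.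
\end{proof}

Consequently, an element of $G$ can always be chosen outside a given finite set and outside the solution sets of finitely many equations of type (a) or (b).

\section{Finitely many colors determine $G$}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}
Let $G$ be a finitely generated ICC group and $H\le G$ finite. There is a finite union of colors $B_0$ that generates $G$ and such that every permutation of $G/H$ preserving each color contained in $B_0$ belongs to $G$.
\end{proposition}

Since $H$ fixes $o$, we replace the base vertex by an ordered pair $(o,rH)$, with $r$ in general position, and call its translates $(gH,grH)$ \emph{frames}. The plan is to show that a color-preserving permutation sends frames to frames, that fixing a frame fixes the neighbors of its first vertex along a generating set $S$, and that it then fixes a frame at each such neighbor. As in Section~\ref{sec:example}, the information comes from triangles, here the triangles $o,rH,sH$ with $s\in S$, whose sides have colors $[r]$, $[s]$ and $[r^{-1}s]$.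

\subsection*{The generating set}
To pass from a fixed edge to a fixed frame we need the edges given by $S$ to have trivial pointwise stabilizers in $G$. The stabilizer of the ordered pair $(o,sH)$ is $H\cap sHs^{-1}$.

\begin{lemma}\label{lem:S}
There is a finite union of colors $S$ that generates $G$ and satisfies
\[
\text{\rm(S)}\qquad H\cap sHs^{-1}=1\quad\text{for all }s\in S .
\]
\end{lemma}

\begin{proof}
Let $N_0$ be the set of $g$ such that $g\in H$ or $H\cap gHg^{-1}\neq1$. It is the union of $H$ and the solution sets of $ghg^{-1}=k$ for $h\in H\setminus\{1\}$, $k\in H$, so it is negligible by Lemma~\ref{lem:equations}(a). It is a union of sets $[g]$: replacing $g$ by $hgh'$ conjugates $H\cap gHg^{-1}$ by $h$, and replacing $g$ by $g^{-1}$ conjugates it by $g^{-1}$. Let $Z$ be a finite generating set of $G$. For $z\in Z$ choose $q_z\notin N_0\cup zN_0$. Then $q_z\notin N_0$, and $q_z^{-1}z\notin N_0^{-1}=N_0$. Let $S$ be the union of the sets $[q_z]$ and $[q_z^{-1}z]$ for $z\in Z$. It is disjoint from $N_0$, and it generates $G$ because $z=q_z\cdot q_z^{-1}z$.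
\end{proof}

Note that $S\neq\emptyset$, since $G$ is infinite, and recall that $S=HSH=S^{-1}$.

\subsection*{The frame}
Choose $r\in G$ such that
\begin{enumerate}
\item[(R0)] $r\notin H\cup S$;
\item[(R1)] $rkr\notin SS$ for all $k\in H$;
\item[(R2)] $r^{-1}sr\notin S$ for all $s\in S$;
\item[(R3)] $rsr\notin S$ for all $s\in S$;
\item[(R4)] $rkr^{-1}\notin SS$ for all $k\in H\setminus\{1\}$.
\end{enumerate}
Condition (R0) excludes a finite set, (R1) and (R3) exclude finitely many equations of type (b), and (R2) and (R4) finitely many of type (a), with $c=s\ne1$ and $c=k\neq1$. So $r$ exists by Lemmas~\ref{lem:equations} and~\ref{lem:notneg}. Condition (R2) is the one that cannot hold in an abelian group. By (R0), $[r]$ is a color, and so is $[r^{-1}s]$ for $s\in S$, since $r^{-1}s\in H$ would give $r\in sH\subseteq S$. Put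
\[
B_0=[r]\cup S\cup\bigcup_{s\in S}[r^{-1}s],
\]
and let $\mathcal A\supseteq G$ be the group of permutations of $G/H$ that preserve each color contained in $B_0$. We use repeatedly that
\begin{equation}\label{eq:colorrs}
[r^{-1}s]=Hr^{-1}sH\cup Hs^{-1}rH .
\end{equation}

The first lemma recovers the direction of the edges of color $[r]$.

\begin{lemma}\label{lem:orient}
If $\varphi\in\mathcal A$ fixes $o$, then $\varphi(rH)=hrH$ for some $h\in H$.
\end{lemma}

\begin{proof}
The pair $\{o,\varphi(rH)\}$ has color $[r]$, so $\varphi(rH)$ is $hrH$ or $hr^{-1}H$ for some $h\in H$. Suppose $\varphi(rH)=hr^{-1}H$, and take any $s\in S$. Then $\varphi(sH)=s'H$ with $s'\in[s]\subseteq S$. The pair $\{rH,sH\}$ has color $[r^{-1}s]$, and its image $\{hr^{-1}H,s'H\}$ has color $[rt]$, where $t=h^{-1}s'\in S$. So $rt\in[r^{-1}s]$, and \eqref{eq:colorrs} leaves two cases, with $k,l\in H$. If $rt=kr^{-1}sl$, then $rk^{-1}r=(sl)t^{-1}\in SS$, contradicting (R1). If $rt=ks^{-1}rl$, then $r^{-1}(sk^{-1})r=lt^{-1}\in S$ with $sk^{-1}\in S$, contradicting (R2).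
\end{proof}

\begin{lemma}\label{lem:nbrs}
If $\varphi\in\mathcal A$ fixes $o$ and $rH$, then $\varphi$ fixes $sH$ for every $s\in S$.
\end{lemma}

\begin{proof}
We have $\varphi(sH)=s'H$ with $s'\in[s]\subseteq S$. The pair $\{rH,sH\}$ is sent to $\{rH,s'H\}$, so $r^{-1}s'\in[r^{-1}s]$. Again there are two cases, with $k,l\in H$. If $r^{-1}s'=ks^{-1}rl$, then $r(ks^{-1})r=s'l^{-1}\in S$ with $ks^{-1}\in S$, contradicting (R3). So $r^{-1}s'=kr^{-1}sl$, which gives $rkr^{-1}=s'(sl)^{-1}\in SS$. By (R4), $k=1$. Hence $s'=sl$ and $s'H=sH$.
\end{proof}

Lemma~\ref{lem:nbrs} cannot simply be iterated: at the neighbor $sH$ we know two fixed vertices, $sH$ and $o$, but these do not form a frame. By Lemma~\ref{lem:orient} the frame $(sH,srH)$ can at worst be rotated by an element of the stabilizer of $sH$ in $G$. That element turns out to fix $o$ as well, and (S) makes it trivial.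

\begin{lemma}\label{lem:propagate}
If $\varphi\in\mathcal A$ fixes $o$ and $rH$, then $\varphi=\mathrm{id}$.
\end{lemma}

\begin{proof}
Let $P$ be the set of $g\in G$ such that $\varphi$ fixes $gH$ and $grH$, that is, such that $g^{-1}\varphi g$ fixes $o$ and $rH$. Then $1\in P$. Let $g\in P$ and $s\in S$; we show $gs\in P$. The permutation $\psi=g^{-1}\varphi g\in\mathcal A$ fixes $o$ and $rH$, hence $sH$ by Lemma~\ref{lem:nbrs}. Put $\chi=s^{-1}\psi s\in\mathcal A$. It fixes $o$ because $\psi$ fixes $sH$, and it fixes $s^{-1}H$ because $\psi$ fixes $o$. By Lemma~\ref{lem:orient}, $\chi(rH)=hrH$ with $h\in H$. Then $h^{-1}\chi\in\mathcal A$ fixes $o$ and $rH$, so it fixes $s^{-1}H$ by Lemma~\ref{lem:nbrs}, as $s^{-1}\in S$. Since $\chi$ also fixes $s^{-1}H$, so does $h$. Thus $h\in H\cap s^{-1}Hs$, and $h=1$ by (S). Therefore $\chi=(gs)^{-1}\varphi(gs)$ fixes $o$ and $rH$, and $gs\in P$. Every element of $G$ is a product of elements of $S=S^{-1}$, so $P=G$ and $\varphi$ fixes every vertex.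
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
The set $B_0$ contains $S$, so it generates $G$. Let $\varphi\in\mathcal A$. Choose $g\in G$ such that $g\varphi$ fixes $o$. By Lemma~\ref{lem:orient} there is $h\in H$ such that $h^{-1}g\varphi$ fixes $o$ and $rH$, and Lemma~\ref{lem:propagate} gives $\varphi=g^{-1}h\in G$.
\end{proof}

\section{Encoding colors by numbers of triangles}\label{sec:encode}

\begin{proposition}\label{prop:encode}
Let $G$ be an ICC group, $H\le G$ finite, $B$ a non-empty finite union of colors, and $M$ an integer. There is a finite union of colors $D\supseteq B$ such that every automorphism of $X_D$ preserves each color contained in $B$, and $X_D$ has degree at least $M$.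
\end{proposition}

Adding the colors $[q]$ and $[q^{-1}c]$ erects a triangle with apex $qH$ on the edge $\{o,cH\}$, and by invariance a triangle on every edge of color $[c]$. The difficulty is that the new edges may close unintended triangles and spoil the counts on edges already present. There are two dangers: a new edge together with two old ones, and two new edges together with an old edge of a color other than $[c]$. The next lemma excludes both. Triangles made of three edges added at the same step are not excluded; there are boundedly many on each edge, and this suffices.

\begin{lemma}\label{lem:step}
Let $D'$ be a finite union of colors and $c\in D'$. There is $q\in G$ such that $E=[q]\cup[q^{-1}c]$ satisfies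
\begin{enumerate}
\item[(T0)] $E\cap(H\cup D')=\emptyset$;
\item[(T1)] $E\cap D'D'=\emptyset$;
\item[(T2)] $EE\cap D'\subseteq[c]$.
\end{enumerate}
\end{lemma}

\begin{proof}
The finite set $W=H\cup D'\cup D'D'$ satisfies $W=HWH=W^{-1}$. So $[q]\cap W=\emptyset$ if $q\notin W$, and $[q^{-1}c]\cap W=\emptyset$ if $c^{-1}q\notin W$. Thus (T0) and (T1) hold as soon as $q$ avoids the finite set $W\cup cW$.

For (T2), note that $E$ is the union of the double cosets $HuH$ with $u\in\{q,\ c^{-1}q,\ q^{-1},\ q^{-1}c\}$, that is, $u=\alpha q$ or $u=q^{-1}\alpha^{-1}$ with $\alpha\in\{1,c^{-1}\}$. Suppose that $ee'=d\in D'$ with $e=h_1uh_2$ and $e'=h_3vh_4$. Then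
\[
uhv=d',\qquad\text{where }h=h_2h_3\in H\text{ and }d'=h_1^{-1}dh_4^{-1}\in D'\cap[d].
\]
There are four cases, in which $\alpha,\gamma\in\{1,c^{-1}\}$, $h\in H$ and $d'\in D'$ range over finite sets that do not depend on $q$.
\begin{enumerate}
\item[(i)] $u=\alpha q$, $v=\gamma q$. Then $q(h\gamma)q=\alpha^{-1}d'$, an equation of type (b).
\item[(ii)] $u=q^{-1}\alpha^{-1}$, $v=q^{-1}\gamma^{-1}$. Then $q^{-1}(\alpha^{-1}h)q^{-1}=d'\gamma$, of type (b).
\item[(iii)] $u=\alpha q$, $v=q^{-1}\gamma^{-1}$. Then $qhq^{-1}=\alpha^{-1}d'\gamma$. For $h\ne1$ this is of type (a). For $h=1$ it says $d'=\alpha\gamma^{-1}\in\{1,c,c^{-1}\}$; as $1\notin D'$, we get $d'\in[c]$ and $d\in[c]$, which (T2) allows.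
\item[(iv)] $u=q^{-1}\alpha^{-1}$, $v=\gamma q$. Then $q^{-1}(\alpha^{-1}h\gamma)q=d'$. If $\alpha^{-1}h\gamma\ne1$ this is of type (a). If $\alpha^{-1}h\gamma=1$ it says $d'=1$, which is impossible.
\end{enumerate}
By Lemmas~\ref{lem:equations} and~\ref{lem:notneg} there is $q$ outside $W\cup cW$ that solves none of these finitely many equations of types (a) and (b). For such $q$ only the case (iii) with $h=1$ can occur, so (T2) holds.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:encode}]
Let $[b_1],\dots,[b_m]$ be the distinct colors contained in $B$, and let $\delta=|B|/|H|$ be the degree of $X_B$. Choose integers $N_1,\dots,N_m$ with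
\begin{equation}\label{eq:N}
N_1>8|H|,\qquad N_1\ge M,\qquad N_{i+1}>\delta+4|H|N_i\quad(1\le i<m).
\end{equation}
Let $c_1,\dots,c_n$ be a list in which each $b_i$ occurs exactly $N_i$ times. Put $D_0=B$. For $k=1,\dots,n$ apply Lemma~\ref{lem:step} to $D'=D_{k-1}$ and $c=c_k$; this gives $q_k$ and $E_k=[q_k]\cup[q_k^{-1}c_k]$, and we put $D_k=D_{k-1}\cup E_k$, which is a finite union of colors by (T0). Let $D=D_n$ and $X=X_D$.

By (T0) the sets $B,E_1,\dots,E_n$ partition $D$. An edge has \emph{level} $0$ if its color lies in $B$ and level $k$ if its color lies in $E_k$. A vertex is incident to $\delta$ edges of level $0$. For $k\ge1$ it is incident to $|E_k|/|H|\le4|H|$ edges of level $k$, since $E_k$ is a union of two colors. Consider a triangle $xH,yH,zH$ in which the largest level is $l\ge1$, and use $x^{-1}y=(x^{-1}z)(z^{-1}y)$.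
\begin{enumerate}
\item[(A)] \emph{At least two sides have level $l$.} Otherwise, naming $\{xH,yH\}$ the only such side, $x^{-1}y\in E_l\cap D_{l-1}D_{l-1}$, contradicting (T1).
\item[(B)] \emph{If a side has level less than $l$, its color is $[c_l]$, so its level is $0$.} Name this side $\{xH,yH\}$. By (A) the other two have level $l$, so $x^{-1}y\in E_lE_l\cap D_{l-1}\subseteq[c_l]$ by (T2).
\end{enumerate}
For an edge $e=\{u,v\}$ of $X$, let $\tau(e)$ be the number of common neighbors of $u$ and $v$.

\emph{If $e$ has level $k\ge1$, then $\tau(e)\le8|H|$.} Let $w$ be a common neighbor and $l\ge k$ the largest level in the triangle $u,v,w$. If $l>k$, then (B) says that $e$ has level $0$, which is false. So $l=k$, and by (A) one of $\{u,w\}$, $\{v,w\}$ has level $k$. There are at most $4|H|+4|H|$ such vertices $w$.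

\emph{If $e$ has color $[b_i]$, then $\tau(e)\le\delta+4|H|N_i$.} At most $\delta$ common neighbors $w$ give a triangle all of whose sides have level $0$. If the largest level is $l\ge1$, then $[c_l]=[b_i]$ by (B), so $c_l=b_i$, and $\{u,w\}$ has level $l$ by (A). There are $N_i$ such values of $l$, and each accounts for at most $4|H|$ vertices $w$.

\emph{If $e$ has color $[b_i]$, then $\tau(e)\ge N_i$.} As $\tau$ is $G$-invariant, we may take $e=\{o,b_iH\}$. For each of the $N_i$ values of $k$ with $c_k=b_i$, the vertex $q_kH$ is adjacent to $o$ because $q_k\in E_k$, and to $b_iH$ because $q_k^{-1}b_i\in E_k$. These vertices are distinct, since $q_kH\subseteq E_k$ and the sets $E_k$ are pairwise disjoint.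

By \eqref{eq:N} the intervals $J_0=[0,8|H|]$ and $J_i=[N_i,\delta+4|H|N_i]$, $1\le i\le m$, are pairwise disjoint. So a pair of vertices has color $[b_i]$ if and only if it is an edge $e$ of $X$ with $\tau(e)\in J_i$. The latter property is invariant under $\operatorname{Aut}(X)$, so every automorphism of $X$ preserves each $[b_i]$. Finally, the degree of $X$ is at least $\tau(\{o,b_1H\})\ge N_1\ge M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:realize}]
The action on $G/H$ is faithful by Section~\ref{sec:colors}. Let $B_0$ be as in Proposition~\ref{prop:rigid}, and put $B=B_0\cup D_Y$, or $B=B_0$ if no graph $Y$ is given. Let $D\supseteq B$ be as in Proposition~\ref{prop:encode} and $X=X_D$. Then $X$ is locally finite and $G$-invariant, it is connected because $D\supseteq B_0$ generates $G$, and it contains the edges of $Y=X_{D_Y}$. Every automorphism of $X$ preserves the colors contained in $B_0$, hence lies in $G$. So $\operatorname{Aut}(X)=G$.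
\end{proof}

The hypotheses entered as follows. Finite generation was used only to obtain the finite set $S$, that is, for connectedness and for the propagation in Lemma~\ref{lem:propagate}. Finiteness of $H$ makes colors finite, which gives local finiteness and keeps every list of forbidden equations finite. The ICC property gave faithfulness and the lemmas of Section~\ref{sec:negligible}.

\section{A group of exponent $p$ with $p$ conjugacy classes}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p$ be a sufficiently large prime and $G$ the group of Theorem~\ref{thm:ivanov}. Every $x\ne1$ has order $p$.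

\emph{For every $x\neq1$, the powers $1,x,\dots,x^{p-1}$ represent all conjugacy classes.} There are exactly $p$ classes, so it suffices to show that these $p$ elements are pairwise non-conjugate. Only $1$ is conjugate to $1$. Suppose $gx^ig^{-1}=x^j$ with $1\le i,j\le p-1$. Raising to a power $i'$ with $ii'\equiv1\pmod p$ gives $gxg^{-1}=x^m$ with $m=ji'$, and by iteration $g^txg^{-t}=x^{m^t}$ for $t\ge1$. Since $g^p=1$, we get $x=x^{m^p}$, so $m^p\equiv1\pmod p$. By Fermat's little theorem $m^p\equiv m$, so $m\equiv1$ and $i=j$.

\emph{$G$ is ICC.} If some $x\ne1$ had a finite conjugacy class, so would each $x^i$, because $C_G(x)\subseteq C_G(x^i)$. Then $G$ would be a union of $p$ finite classes, whereas it is infinite.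

\emph{$G$ is simple.} A nontrivial normal subgroup contains all powers of some $x\ne1$. It therefore meets every conjugacy class, and being normal it contains every class.

Fix $a\in G\setminus\{1\}$ and let $H=\langle a\rangle$, cyclic of order $p$. Every element of $G$ is conjugate to a power of $a$, so \eqref{eq:cover} holds. Theorem~\ref{thm:realize} gives a connected locally finite graph $X$ on the infinite set $G/H$ with $\operatorname{Aut}(X)=G$. It is transitive, the stabilizer of $gH$ is the cyclic group $gHg^{-1}$ of order $p$, and every automorphism lies in some $gHg^{-1}$ and so fixes the vertex $gH$.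
\end{proof}

\section{Finite stabilizers: the classification}\label{sec:classify}

We prove Theorem~\ref{thm:classify} in three lemmas. The first is stated for an arbitrary acting group, for use in Remark~\ref{rem:upgrade}.

\begin{lemma}\label{lem:necessary}
Let $G$ act faithfully and transitively on a nice infinite graph $X$ so that every element fixes a vertex, and suppose that the stabilizer $H$ of a vertex $o$ is finite. Then $(G,H)$ satisfies condition~{\rm(2)} of Theorem~\ref{thm:classify}.
\end{lemma}

\begin{proof}
The group $G$ is infinite because it is transitive on an infinite set. The conditions on $\bigcap_ggHg^{-1}$ and $\bigcup_ggHg^{-1}$ are the translations, given in Section~\ref{sec:intro}, of faithfulness and of the existence of fixed vertices. For finite generation, let $A=\{g\in G: go=o\text{ or }go\sim o\}$. For each vertex $v$ the set $\{g: go=v\}$ is a coset of $H$, and $o$ has finitely many neighbors, so $A$ is finite. Let $x=go$ with $g\in\langle A\rangle$ and let $y\sim x$. Then $g^{-1}y\sim o$, so by transitivity $g^{-1}y=ao$ for some $a\in A$, and $y=gao\in\langle A\rangle o$. Since $X$ is connected, $\langle A\rangle$ is transitive. A transitive subgroup containing $H$ meets, hence contains,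 every coset $gH$; so $\langle A\rangle=G$.
\end{proof}

To apply Theorem~\ref{thm:realize} in the other direction we must derive the ICC property from (2). The elements with finite conjugacy class form a finite normal subgroup $N$, and $N$ would be trivial if it were contained in $H$. A priori we only know that each element of $N$ is conjugate into $H$; Jordan's lemma, applied to the finite group by which $G$ acts on $N$, bridges the difference.

\begin{lemma}\label{lem:icc}
If $(G,H)$ satisfies condition~{\rm(2)} of Theorem~\ref{thm:classify}, with $H$ finite, then $G$ is ICC.
\end{lemma}

\begin{proof}
Every conjugacy class meets $H$, so there are at most $|H|$ classes. Let $N$ be the set of elements whose class is finite, that is, whose centralizer has finite index. It is a subgroup, because $C_G(xy^{-1})\supseteq C_G(x)\cap C_G(y)$; it is normal, being a union of classes; and it is finite, being a union of at most $|H|$ finite classes. Let $C=C_G(N)=\bigcap_{x\in N}C_G(x)$. It has finite index, and it is normal as the kernel of the conjugation action of $G$ on $N$. The finite group $G/C$ is the union of the conjugates of the image of $H$, so this image is all of $G/C$ by Lemma~\ref{lem:jordan}; that is, $G=HC$. The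 subgroup $H\cap N$ is normalized by $H$ and centralized by $C$, hence normal in $G$. If $x\in N$, then $g^{-1}xg\in H\cap N$ for some $g$, so $x\in g(H\cap N)g^{-1}=H\cap N$. Thus $N\le H$, and since $N$ is normal, $N\le\bigcap_ggHg^{-1}=1$.
\end{proof}

\begin{lemma}\label{lem:countable}
Let $X$ be a nice transitive graph. Its vertex stabilizers are finite if and only if $\operatorname{Aut}(X)$ is countable.
\end{lemma}

\begin{proof}
Fix a vertex $o$ with stabilizer $K$ in $\operatorname{Aut}(X)$. The vertex set $V$ is the union of the finite spheres $\Sigma_n$ of radius $n$ around $o$, so it is countable. If $K$ is finite, $\operatorname{Aut}(X)$ is a union of cosets of $K$ indexed by $V$, hence countable.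

Conversely, suppose that $\operatorname{Aut}(X)$, and so $K$, is countable. Each $\varphi\in K$ permutes every $\Sigma_n$, so $K$ is a subset of $\Pi=\prod_n\operatorname{Sym}(\Sigma_n)$. Give the finite factors the discrete topology and $\Pi$ the product topology, which is that of pointwise convergence on $V$. Then $\Pi$ is a compact Hausdorff topological group. The subgroup $K$ is closed: it is defined by the conditions ``$u\sim v$ if and only if $\varphi(u)\sim\varphi(v)$'', each of which depends on at most two coordinates. So $K$ is a compact Hausdorff group. By the Baire category theorem, a non-empty compact Hausdorff space is not a countable union of closed sets with empty interior. As $K$ is the countable union of its points, some point is open. Translations of $K$ are homeomorphisms, so all points are open, and a compact discrete space is finite. By transitivity all stabilizers are conjugate to $K$.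
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classify}]
The implication (1)$\Rightarrow$(2) is Lemma~\ref{lem:necessary} for $G=\operatorname{Aut}(X)$. Assume (2). By Lemma~\ref{lem:icc} the group $G$ is ICC, so Theorem~\ref{thm:realize} gives a nice graph $X$ on the infinite set $G/H$ with $\operatorname{Aut}(X)=G$, in which the stabilizer of $o$ is $H$. It is transitive, and by \eqref{eq:cover} every automorphism fixes a vertex. The last assertion is Lemma~\ref{lem:countable}.
\end{proof}

\begin{remark}[From rotary to strongly rotary]\label{rem:upgrade}
Let $G$ act faithfully and transitively, with finite stabilizers, on a nice infinite graph $Y$, so that every element fixes a vertex. By Lemmas~\ref{lem:necessary} and~\ref{lem:icc}, $G$ is finitely generated and ICC. Theorem~\ref{thm:realize} then adds finitely many $G$-orbits of edges to $Y$ and produces a nice strongly rotarily transitive graph $X$ on the same vertex set with $\operatorname{Aut}(X)=G$. The identity map is bi-Lipschitz between the two graph metrics. Indeed $d_X\le d_Y$ because $E(Y)\subseteq E(X)$; and $d_Y\le L\,d_X$, where $L$ is the largest $d_Y$-distance between the endpoints of an edge of $X$, which is finite because $Y$ is connected and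 $X$ has finitely many orbits of edges.
\end{remark}

\begin{remark}[Infinitely many graphs]\label{rem:many}
The integer $M$ in Proposition~\ref{prop:encode} is arbitrary. So each pair $(G,H)$ as in Theorem~\ref{thm:classify} is realized by graphs of unbounded degree, and hence by infinitely many pairwise non-isomorphic graphs.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Martineau}
S\'ebastien Martineau, \emph{On rotarily transitive graphs}, arXiv:1605.06054 (2016).

\bibitem{Olshanskii}
A.~Yu.~Ol'shanskii, \emph{Geometry of Defining Relations in Groups}, Kluwer, 1991.

\end{thebibliography}
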